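# Divisibility of power sums in Shapiro's Catalan triangle

## 1. The sum $\sum_k k\,B_{m,k}B_{n,k}$ in closed form

For integers $n\ge k\ge 1$ the entries of Shapiro's Catalan triangle are
$$B_{n,k}=\frac kn\binom{2n}{n-k}.$$
The first rows $(B_{n,1},\dots,B_{n,n})$ are $(1)$, $(2,1)$, $(5,4,1)$, $(14,14,6,1)$, $(42,48,27,8,1)$. We put $B_{n,k}=0$ for $k>n$, in accordance with the convention that $\binom{N}{j}=0$ for $j<0$, $N\ge 0$.

The entries are integers. Indeed $\binom{2n-1}{n-k}=\frac{n+k}{2n}\binom{2n}{n-k}$ and $\binom{2n-1}{n-k-1}=\frac{n-k}{2n}\binom{2n}{n-k}$, and subtracting gives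
$$B_{n,k}=\binom{2n-1}{n-k}-\binom{2n-1}{n-k-1}.$$

Fix two rows $m,n\ge1$ and set
$$H=H(m,n)=\frac12\,\frac{(2m)!\,(2n)!}{m!\,n!\,(m+n)!}.$$
For example $H(1,1)=1$, $H(2,2)=3$, $H(2,3)=6$, $H(3,3)=10$. We shall ask which sums built from the two rows are multiples of $H$. "Multiple of $H$" means that the quotient by $H$ is an integer; we never need to know beforehand that $H$ is an integer.

The easiest such sum has an exact formula.

**Proposition 1.** For all $m,n\ge 1$, $\displaystyle\sum_{k\ge1}k\,B_{m,k}B_{n,k}=\binom{m+n-2}{m-1}H(m,n).$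

For $m=2$, $n=3$ the left side is $1\cdot2\cdot5+2\cdot1\cdot4=18$, and the right side is $\binom31\cdot 6=18$.

The proof uses three formulas that will serve the whole lecture. From now on all functions are $\mathbb Q$-valued functions of $k\in\{1,2,3,\dots\}$, and $1/j!=0$ for integers $j<0$. Put
$$\gamma_a(k)=\frac1{(a-k)!\,(a+k)!}\quad(a\ge0),\qquad \beta_a(k)=\binom{2a}{a-k}=(2a)!\,\gamma_a(k),\qquad B_a(k)=B_{a,k}=\frac ka\,\beta_a(k)\quad(a\ge1).$$
Thus $\gamma_a(k)=0$ for $k>a$, and $\gamma_0$ is the zero function, because we only look at $k\ge1$. For instance $\gamma_2$ has the values $\frac1{1!\,3!}=\frac16$ and $\frac1{0!\,4!}=\frac1{24}$ at $k=1,2$, and then zeros. For finitely supported $f$ put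
$$\Lambda(f)=\sum_{k\ge1}2k^3f(k),\qquad \Lambda_1(f)=\sum_{k\ge1}2k\,f(k).$$

Three textbook identities are used freely.

* Vandermonde: $\sum_l\binom pl\binom{p'}{N-l}=\binom{p+p'}{N}$ for $p,p'\ge0$.
* Absorption: $l\binom pl=p\binom{p-1}{l-1}$ for $p\ge1$.
* Trinomial revision: for $j\le i\le q\le n$, $\binom{n-i}{q-i}\binom{n-j}{i-j}=\binom{n-j}{q-j}\binom{q-j}{i-j}$. Both sides equal $\frac{(n-j)!}{(n-q)!\,(q-i)!\,(i-j)!}$.

**Formula (1): what multiplication by $k^2$ does to $\gamma_a$.** For $a\ge1$,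
$$k^2\gamma_a=a^2\gamma_a-\gamma_{a-1}. \tag{1}$$
For $k<a$ we have $(a^2-k^2)\gamma_a(k)=\frac{(a-k)(a+k)}{(a-k)!(a+k)!}=\gamma_{a-1}(k)$. For $k\ge a$ both $(a^2-k^2)\gamma_a(k)$ and $\gamma_{a-1}(k)$ vanish.

**Formula (2): a product of two $\gamma$'s is a combination of single $\gamma$'s.** For $a,b\ge1$,
$$\gamma_a\gamma_b=\frac1{(a+b)!}\sum_{i=1}^{\min(a,b)}\frac{\gamma_i}{(a-i)!\,(b-i)!}. \tag{2}$$
If $k>\min(a,b)$, both sides vanish at $k$. Otherwise only $i\ge k$ contributes on the right. Put $i=k+l$; the sum on the right, without its prefactor, is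
$$\sum_{l\ge0}\frac{1}{l!\,(a-k-l)!}\cdot\frac1{(2k+l)!\,(b-k-l)!}=\frac1{(a-k)!\,(b+k)!}\sum_{l}\binom{a-k}{l}\binom{b+k}{b-k-l}=\frac{\binom{a+b}{b-k}}{(a-k)!\,(b+k)!}.$$
Since $\binom{a+b}{b-k}=\frac{(a+b)!}{(b-k)!(a+k)!}$, this equals $(a+b)!\,\gamma_a(k)\gamma_b(k)$.

**Formula (3): the two functionals on $\gamma_a$.** For $a\ge1$,
$$\Lambda_1(\gamma_a)=\frac1{a!\,(a-1)!},\qquad \Lambda(\gamma_a)=\frac1{(a-1)!^2}. \tag{3}$$
Let $T_k=\frac1{(a-k)!\,(a+k-1)!}$. Then $(a+k)\gamma_a(k)=T_k$ and $(a-k)\gamma_a(k)=T_{k+1}$ for $1\le k\le a$. So $2k\gamma_a(k)=T_k-T_{k+1}$, and the sum over $k$ telescopes to $T_1-T_{a+1}=T_1$. This is the first formula. By (1), $\Lambda(\gamma_a)=\Lambda_1(k^2\gamma_a)=a^2\Lambda_1(\gamma_a)-\Lambda_1(\gamma_{a-1})$. For $a\ge2$ this is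
$$\frac{a^2}{a!\,(a-1)!}-\frac1{(a-1)!\,(a-2)!}=\frac{a-(a-1)}{(a-1)!^2}=\frac1{(a-1)!^2}.$$
For $a=1$ the second term is $0$ because $\gamma_0=0$, and the value is $1$, as claimed.

**Proof of Proposition 1.** Since $B_mB_n=\frac{k^2}{mn}(2m)!(2n)!\,\gamma_m\gamma_n$, formulas (2) and (3) give
$$\sum_k kB_mB_n=\frac{(2m)!(2n)!}{2mn}\,\Lambda(\gamma_m\gamma_n)=\frac{(2m)!(2n)!}{2mn\,(m+n)!}\sum_{i=1}^{\min(m,n)}\frac{1}{(m-i)!\,(n-i)!\,(i-1)!^2}.$$
The last sum is $\frac1{(m-1)!(n-1)!}\sum_i\binom{m-1}{i-1}\binom{n-1}{i-1}=\frac{1}{(m-1)!(n-1)!}\binom{m+n-2}{m-1}$ by Vandermonde. The remaining factor is exactly $H$. $\square$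

## 2. General exponents: statements, and the smallest rows by hand

What changes if $k$, $B_{m,k}$ and $B_{n,k}$ are raised to other powers? No closed formula is in sight, but we can still ask for divisibility by $H$.

Try $m=n=2$, where $H=3$ and the row is $(2,1)$. With $a=s+t$ the sum $\sum_kk^rB_{2,k}^{a}$ is
$$2^{a}+2^r\equiv(-1)^a+(-1)^r\pmod 3 .$$
It is divisible by $3$ if and only if $r+a$ is odd. In the smallest even case, $r=0$ and $s=t=1$, the sum is $5$. So a parity condition is forced. Also, divisibility is a property of the sum and not of its terms: no power of $2$ is divisible by $3$.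

Try $m=n=3$, where $H=10$ and the row is $(5,4,1)$. For $a=s+t\ge2$ and $r+a$ odd, the sum is $5^a+2^r4^a+3^r$. Modulo $2$ it is $1+0+1=0$. Modulo $5$ it is $2^r(-1)^a+(-2)^r=2^r\bigl((-1)^a+(-1)^r\bigr)=0$. Again the terms $k=2$ and $k=3$ cancel modulo $5$ because of parity.

The following statement was posed as a conjecture by Victor J. W. Guo and Jiang Zeng in "Factors of binomial sums from the Catalan triangle", arXiv:0909.0307 (2009). It is true.

**Theorem 2.** If $m,n,s,t\ge1$, $r\ge0$ and $r+s+t$ is odd, then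
$$\frac1{H(m,n)}\sum_{k=1}^n k^rB_{m,k}^{\,s}B_{n,k}^{\,t}\in\mathbb Z .$$

The same method yields a stronger version, with extra binomial factors, the exact parity condition, and the best constant.

**Theorem 3.** Let $r,s,t,u,v\ge0$ be integers with $s+u\ge1$ and $t+v\ge1$, and put
$$F_{m,n}=\sum_{k\ge1}k^r\,B_{m,k}^{\,s}\,B_{n,k}^{\,t}\binom{2m}{m-k}^{u}\binom{2n}{n-k}^{v}.$$

(a) If $r+s+t$ is odd, then $F_{m,n}/H(m,n)\in\mathbb Z$ for all $m,n\ge1$.

(b) If $r+s+t$ is even, then $F_{2,2}/H(2,2)\notin\mathbb Z$.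

Hence $H(m,n)\mid F_{m,n}$ for all $m,n\ge1$ if and only if $r+s+t$ is odd. Moreover, for every such exponent tuple, the constant $\frac12$ in $H$ cannot be replaced by a larger constant.

## 3. A lattice that contains the product of the two rows

Look again at the proof of Proposition 1. The product $\gamma_m\gamma_n$ was expanded in the functions $\gamma_i$, and after the right normalization each $\gamma_i$ had an integer value under $\Lambda$. We record this normalization.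

**Definition.** Let $M=\min(m,n)$ and, for $1\le i\le M$,
$$\varepsilon_i=\frac{(m-1)!\,(n-1)!}{(m-i)!\,(n-i)!}\,\gamma_i ,\qquad \varepsilon_0=0,\qquad L=\bigoplus_{i=1}^M\mathbb Z\,\varepsilon_i .$$

The $\varepsilon_i$ are linearly independent because $\varepsilon_i(i)\ne0$ and $\varepsilon_i(k)=0$ for $k>i$. So $L$ is a lattice with this basis. The definition is symmetric in $m$ and $n$.

**Example.** Let $m=n=2$. Then $\varepsilon_1=\gamma_1$ has values $(\frac12,0)$ at $k=1,2$, and $\varepsilon_2=\gamma_2$ has values $(\frac16,\frac1{24})$. So $f=x\varepsilon_1+y\varepsilon_2$ has $f(2)=\frac y{24}$ and $f(1)=\frac x2+\frac y6$, from which $x$ and $y$ can be read off. We shall use this several times.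

**Step 1: the functionals are integral on $L$.** By (3),
$$\Lambda(\varepsilon_i)=\binom{m-1}{i-1}\binom{n-1}{i-1}\in\mathbb Z,\qquad m\,\Lambda_1(\varepsilon_i)=\frac{m!\,(n-1)!}{(m-i)!\,(n-i)!\,i!\,(i-1)!}=\binom mi\binom{n-1}{i-1}\in\mathbb Z. \tag{4}$$
By symmetry $n\,\Lambda_1(\varepsilon_i)\in\mathbb Z$ as well.

**Step 2: rewrite the sum as a value of $\Lambda$.** Let $\omega=(m-1)!\,(n-1)!\,(m+n)!\,\gamma_m\gamma_n$. By (2),
$$\omega=\sum_{i=1}^M\varepsilon_i\in L .$$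
Since $B_mB_n=\frac{k^2}{mn}(2m)!(2n)!\,\gamma_m\gamma_n$ and $mn(m-1)!(n-1)!=m!\,n!$,
$$B_mB_n=2k^2H\,\omega. \tag{5}$$
Therefore, for $s,t\ge1$,
$$\frac1H\sum_{k\ge1}k^rB_m^sB_n^t=\sum_{k\ge1}2k^{r+2}B_m^{s-1}B_n^{t-1}\omega=\Lambda\bigl(k^{r-1}B_m^{s-1}B_n^{t-1}\,\omega\bigr). \tag{6}$$
Proposition 1 is the case $r=s=t=1$, where nothing multiplies $\omega$. In general we want to know which multiplications keep us inside $L$.

**Step 3: multiplication by $k^2$ preserves $L$.** By (1), and because passing from $i$ to $i-1$ divides the prefactor of $\varepsilon_i$ by $(m-i+1)(n-i+1)$,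
$$k^2\varepsilon_i=i^2\varepsilon_i-(m-i+1)(n-i+1)\,\varepsilon_{i-1}. \tag{7}$$
For $i=1$ the last term is $0$ on both counts: $\gamma_0=0$ and $\varepsilon_0=0$.

**Step 4: multiplication by $\beta_m$ and by $\beta_n$ preserves $L$.** Let $1\le q\le M$. By (2) with $\min(m,q)=q$,
$$\beta_m\varepsilon_q=\frac{(2m)!\,(m-1)!\,(n-1)!}{(m-q)!\,(m+q)!\,(n-q)!}\sum_{i=1}^q\frac{\gamma_i}{(m-i)!\,(q-i)!}.$$
Replace $\gamma_i$ by $\frac{(m-i)!(n-i)!}{(m-1)!(n-1)!}\varepsilon_i$. The factors $(m-i)!$, $(m-1)!$, $(n-1)!$ cancel and we get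
$$\beta_m\varepsilon_q=\beta_m(q)\sum_{i=1}^q\binom{n-i}{q-i}\varepsilon_i. \tag{8}$$
Exchanging $m$ and $n$, $\beta_n\varepsilon_q=\beta_n(q)\sum_{i=1}^q\binom{m-i}{q-i}\varepsilon_i$.

**Step 5: combine the two, for use below.** We compute $k^2\beta_m\varepsilon_i$ by applying $\beta_m$ to (7). By (8) the coefficient of $\varepsilon_j$, for $1\le j\le i$, is
$$i^2\beta_m(i)\binom{n-j}{i-j}-(m-i+1)(n-i+1)\,\beta_m(i-1)\binom{n-j}{i-1-j}.$$
For $i=1$ the second term is $0$ because $j=1$ makes its last binomial vanish; this is consistent with $\varepsilon_0=0$. Directly from factorials, for $i\ge 2$, $(m-i+1)\beta_m(i-1)=\frac{(2m)!}{(m-i)!(m+i-1)!}=(m+i)\beta_m(i)$. Likewise $(n-i+1)\binom{n-j}{i-1-j}=(i-j)\binom{n-j}{i-j}$. So the coefficient is $\beta_m(i)\binom{n-j}{i-j}\bigl[i^2-(m+i)(i-j)\bigr]$, and $i^2-(m+i)(i-j)=ij-m(i-j)$. Hence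
$$k^2\beta_m\varepsilon_i=\beta_m(i)\sum_{j=1}^i\binom{n-j}{i-j}\bigl[ij-m(i-j)\bigr]\varepsilon_j . \tag{9}$$
We shall also use the bracket in the form
$$ij-m(i-j)=j^2-(m-j)(i-j). \tag{10}$$

## 4. Where multiplication by $B_m$ leaves the lattice

By (6) it would suffice that multiplication by $B_m$ preserves $L$, and likewise for $B_n$ and $k$. This is false. For $m=n=2$, $B_2\varepsilon_2$ has values $(2\cdot\frac16,\,1\cdot\frac1{24})=(\frac13,\frac1{24})$. Writing it as $x\varepsilon_1+y\varepsilon_2$ gives $y=1$ and $\frac x2=\frac13-\frac16$, so $x=\frac13$. Similarly $k\varepsilon_2$ has values $(\frac16,\frac1{12})$, which gives $y=2$, $x=-\frac13$. A single factor $k$ or $B_m$ leaves $L$.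

So we pair the factors. The pair $k^2$ is harmless by (7). The pair $kB_m=\frac1mk^2\beta_m$ is harmless too: by (9) the coefficient of $\varepsilon_j$ in $kB_m\varepsilon_i$ is $\binom{n-j}{i-j}\bigl[jB_{m,i}-(i-j)\beta_m(i)\bigr]$, since $\frac im\beta_m(i)=B_{m,i}$. Here one division by $m$ was absorbed term by term.

The pair $B_m^2=\frac1{m^2}k^2\beta_m^2$ involves two divisions by $m$, and the term-by-term argument stops there. Take $m=n=3$ and the coefficient of $\varepsilon_2$ in $B_3^2\varepsilon_3$. By (8), (9) and (10) it is the sum over $i=2,3$ of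
$$\frac{\beta_3(3)}{9}\binom{3-i}{3-i}\,\beta_3(i)\binom{1}{i-2}\bigl[4-(i-2)\bigr],$$
where $\beta_3(2)=6$ and $\beta_3(3)=1$. The two terms are $\frac{24}9$ and $\frac39$. Neither is an integer, but their sum is $3$. So the sum over the intermediate index $i$ has to be carried out before one divides. This is possible because it is a Vandermonde sum. It produces the first factor $m$, and a second small argument produces the other.

## 5. The pairs $B_m^2$, $B_n^2$ and $B_mB_n$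

**Lemma A.** Multiplication by $B_m^2$ maps $L$ into $L$; so does multiplication by $B_n^2$.

*Proof.* Fix $1\le q\le M$. We compute the coefficients of $B_m^2\varepsilon_q$ in the basis $(\varepsilon_j)$.

**Step A1: write the coefficient as a single sum.** Since $B_m^2=\frac1{m^2}\,k^2\beta_m\cdot\beta_m$, apply (8) and then (9) with (10):
$$B_m^2\varepsilon_q=\frac{\beta_m(q)}{m^2}\sum_{i=1}^q\binom{n-i}{q-i}\beta_m(i)\sum_{j=1}^i\binom{n-j}{i-j}\bigl[j^2-(m-j)(i-j)\bigr]\varepsilon_j .$$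
By trinomial revision the coefficient of $\varepsilon_j$, $1\le j\le q$, is $\frac{\beta_m(q)}{m^2}\binom{n-j}{q-j}W$ with
$$W=\sum_{i=j}^q\binom{q-j}{i-j}\binom{2m}{m-i}\bigl[j^2-(m-j)(i-j)\bigr].$$

**Step A2: evaluate $W$ and find the first factor $m$.** Let
$$N=2m+q-j,\qquad Q=\frac1N\binom N{m-j},\qquad X=(m-j)Q=\binom{N-1}{m-j-1},\qquad Y=(m+q)Q=\binom{N-1}{m-j}.$$
The last equality holds because $m+q=N-(m-j)$. Thus $X$ and $Y$ are integers, although $Q$ need not be. By Vandermonde,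
$$\sum_i\binom{q-j}{i-j}\binom{2m}{m-i}=\binom{N}{m-j}=NQ.$$
By absorption and Vandermonde,
$$\sum_i(i-j)\binom{q-j}{i-j}\binom{2m}{m-i}=(q-j)\binom{N-1}{m-j-1}=(q-j)X ;$$
for $q=j$ both ends are $0$. Hence
$$W=j^2NQ-(m-j)(q-j)X=Q\bigl[j^2(2m+q-j)-(m-j)^2(q-j)\bigr].$$
Expand $(m-j)^2=m^2-2mj+j^2$. The two terms $\pm j^2(q-j)$ cancel, and the bracket is
$$2mj^2+2mj(q-j)-m^2(q-j)=m\bigl[2jq-m(q-j)\bigr].$$
So $W=mQ\bigl[2jq-m(q-j)\bigr]$.

**Step A3: find the second factor $m$, with the help of $B_{m,q}$.** Put $x=m-j$ and $y=m+q$, so that $xQ=X$ and $yQ=Y$. Then $j=m-x$, $q=y-m$, $q-j=x+y-2m$, and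
$$2jq-m(q-j)=2(m-x)(y-m)-m(x+y-2m)=m(x+y)-2xy .$$
Multiplying by $Q$ and using $xyQ=yX=(m+q)X$,
$$Q\bigl[2jq-m(q-j)\bigr]=m(X+Y)-2(m+q)X=m(Y-X)-2qX .$$
Modulo $m$, only a multiple of $q$ is left, and $\frac qm\beta_m(q)=B_{m,q}$ is an integer. The coefficient is
$$\frac{\beta_m(q)}{m^2}\binom{n-j}{q-j}\cdot m\bigl(m(Y-X)-2qX\bigr)=\binom{n-j}{q-j}\Bigl[\beta_m(q)(Y-X)-2X\,B_{m,q}\Bigr]\in\mathbb Z .$$
The statement for $B_n^2$ follows because $L$ is symmetric in $m$ and $n$. $\square$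

Two checks. For $m=n=2$, $q=2$, $j=1$ we have $N=5$, $X=1$, $Y=4$, and the coefficient is $1\cdot3-2=1$. Directly, $B_2^2\varepsilon_2$ has values $(\frac46,\frac1{24})$, so $y=1$ and $\frac x2=\frac23-\frac16=\frac12$, that is, $x=1$. For $j=q$ in general, $X+Y=\beta_m(q)$ and $Y-X=B_{m,q}$, so the coefficient is $B_{m,q}(\beta_m(q)-2X)=B_{m,q}^2$. This must be so, since at $k=q$ all $\varepsilon_j$ with $j<q$ vanish.

**Lemma B.** Multiplication by $B_mB_n$ maps $L$ into $L$.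

*Proof.* Again fix $1\le q\le M$.

**Step B1: write the coefficient as a single sum.** Use $B_mB_n=\frac1{mn}\,k^2\beta_n\cdot\beta_m$: apply (8) for $\beta_m$, then (9) and (10) with $m,n$ exchanged. The coefficient of $\varepsilon_j$, $1\le j\le q$, is
$$\frac{\beta_m(q)}{mn}\sum_{i=j}^q\binom{n-i}{q-i}\beta_n(i)\binom{m-j}{i-j}\bigl[j^2-(n-j)(i-j)\bigr].$$
Both $\binom{n-i}{q-i}\beta_n(i)$ and $\beta_n(q)\binom{n+q}{q-i}$ equal $\frac{(2n)!}{(n-q)!\,(q-i)!\,(n+i)!}$. So the coefficient is $\frac{\beta_m(q)\beta_n(q)}{mn}W'$ with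
$$W'=\sum_{i=j}^q\binom{n+q}{q-i}\binom{m-j}{i-j}\bigl[j^2-(n-j)(i-j)\bigr].$$

**Step B2: evaluate $W'$.** Let
$$N=m+n+q-j,\qquad Q=\frac1N\binom{N}{q-j},\qquad X=(q-j)Q=\binom{N-1}{q-j-1},\qquad Y=(m+n)Q=\binom{N-1}{q-j},$$
where $m+n=N-(q-j)$. Again $X,Y\in\mathbb Z$. Vandermonde gives $\sum_i\binom{n+q}{q-i}\binom{m-j}{i-j}=\binom N{q-j}=NQ$. Absorption and Vandermonde give $\sum_i(i-j)\binom{n+q}{q-i}\binom{m-j}{i-j}=(m-j)\binom{N-1}{q-j-1}=(m-j)X$ (both sides are $0$ if $m=j$). Hence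
$$W'=Q\bigl[j^2(m+n+q-j)-(n-j)(m-j)(q-j)\bigr].$$
Expand $(n-j)(m-j)=mn-j(m+n)+j^2$. The terms $\pm j^2(q-j)$ cancel, and $j^2(m+n)+j(m+n)(q-j)=jq(m+n)$, so
$$W'=Q\bigl[jq(m+n)-mn(q-j)\bigr]=jqY-mnX .$$

**Step B3: divide by $mn$.** We trade $j$ for $q$, because only $q$ combines with $\beta_m(q)$ and $\beta_n(q)$. Since $(q-j)Y=(q-j)(m+n)Q=(m+n)X$,
$$jqY=q^2Y-q(q-j)Y=q^2Y-q(m+n)X .$$
So the coefficient equals
$$\frac{\beta_m(q)\beta_n(q)}{mn}\bigl(q^2Y-q(m+n)X-mnX\bigr)=B_{m,q}B_{n,q}\,Y-X\bigl(B_{m,q}\beta_n(q)+\beta_m(q)B_{n,q}+\beta_m(q)\beta_n(q)\bigr),$$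
where $\frac qm\beta_m(q)=B_{m,q}$ and $\frac qn\beta_n(q)=B_{n,q}$ were used. This is an integer. $\square$

For $m=n=2$, $q=2$, $j=1$: $N=5$, $X=1$, $Y=4$, and the coefficient is $4-3=1$, in agreement with Lemma A.

## 6. A single factor $B_m/k$ under the functional

If $r$ is even, then $k^{r-1}$ in (6) contains an odd power of $k$ (a negative one if $r=0$), and one factor $B_m$ or $B_n$ remains unpaired. We shall have to handle a factor $B_m/k=\beta_m/m$. It does not preserve $L$: for $m=n=2$, $\frac{B_2}k\varepsilon_2=\frac12\beta_2\varepsilon_2$ takes the value $\frac1{48}$ at $k=2$, so its coefficient at $\varepsilon_2$ is $\frac12$. But we only need the value of $\Lambda$ at the very end.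

**Lemma C.** For every $f\in L$, $\Lambda\bigl(\tfrac{B_m}k f\bigr)\in\mathbb Z$ and $\Lambda\bigl(\tfrac{B_n}k f\bigr)\in\mathbb Z$.

*Proof.* It suffices to take $f=\varepsilon_q$ with $1\le q\le M$.

**Step C1: evaluate.** By (8) and (4),
$$\Lambda\Bigl(\frac{\beta_m}m\varepsilon_q\Bigr)=\frac{\beta_m(q)}m\sum_{i=1}^q\binom{n-i}{q-i}\binom{m-1}{i-1}\binom{n-1}{i-1}.$$
Trinomial revision with $j=1$ reads $\binom{n-i}{q-i}\binom{n-1}{i-1}=\binom{n-1}{q-1}\binom{q-1}{i-1}$. By Vandermonde, $\sum_i\binom{q-1}{i-1}\binom{m-1}{m-i}=\binom{m+q-2}{m-1}=\binom{m+q-2}{q-1}$. So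
$$\Lambda\Bigl(\frac{\beta_m}m\varepsilon_q\Bigr)=\binom{n-1}{q-1}\,\frac{\beta_m(q)}m\binom{m+q-2}{q-1}.$$

**Step C2: remove the denominator $m$.** From $q\binom{m+q-2}{q}=(m-1)\binom{m+q-2}{q-1}$ we get
$$\binom{m+q-2}{q-1}=m\binom{m+q-2}{q-1}-q\binom{m+q-2}{q}.$$
Hence
$$\frac{\beta_m(q)}m\binom{m+q-2}{q-1}=\beta_m(q)\binom{m+q-2}{q-1}-B_{m,q}\binom{m+q-2}q\in\mathbb Z .$$
The statement for $B_n$ follows by symmetry. $\square$

For example let $m=n=2$ and $(r,s,t)=(0,2,1)$. The sum is $2^3+1^3=9$ and $9/H=3$. By (6), $9/H=\Lambda(\frac{B_2}k\omega)$ with $\omega=\varepsilon_1+\varepsilon_2$. Step C1 gives $\frac42\binom10=2$ for $q=1$ and $\frac12\binom21=1$ for $q=2$, total $3$.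

## 7. Proof of Theorem 2

The sum over $1\le k\le n$ equals the sum over all $k\ge1$, since $B_{n,k}=0$ for $k>n$. By (6) its quotient by $H$ is $\Lambda\bigl(k^{r-1}B_m^{s-1}B_n^{t-1}\omega\bigr)$, with $\omega\in L$.

**Case $r$ odd: everything pairs up.** Here $r-1\ge0$ is even, and $s+t$ is even, so $s-1\equiv t-1\pmod2$. Hence $k^{r-1}B_m^{s-1}B_n^{t-1}$ is a product of factors $k^2$, $B_m^2$, $B_n^2$ and at most one factor $B_mB_n$. Each of these maps $L$ into $L$, by (7) and Lemmas A and B. So $k^{r-1}B_m^{s-1}B_n^{t-1}\omega\in L$, and $\Lambda(L)\subset\mathbb Z$ by (4).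

**Case $r$ even: one factor is left for Lemma C.** Here $s+t$ is odd, so exactly one of $s-1$, $t-1$ is odd. By symmetry let it be $s-1$; then $s\ge2$. Write
$$k^{r-1}B_m^{s-1}B_n^{t-1}\omega=\frac{B_m}k\,f,\qquad f=k^rB_m^{s-2}B_n^{t-1}\omega .$$
The exponents $r$, $s-2$, $t-1$ are even and nonnegative, so $f\in L$ by (7) and Lemma A. By Lemma C, $\Lambda(\frac{B_m}kf)\in\mathbb Z$. $\blacksquare$

## 8. Extra binomial factors, exact parity, and the constant $\frac12$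

**Proof of Theorem 3(a).** Assume that $r+s+t$ is odd. The reductions below rest on $k\beta_m=mB_m$ and $k\beta_n=nB_n$.

**Case 1: $s,t\ge1$.** By (5), as in (6), $F_{m,n}/H=\Lambda\bigl(k^{r-1}B_m^{s-1}B_n^{t-1}\,\omega'\bigr)$ with $\omega'=\beta_m^u\beta_n^v\omega$. By (8) and its mirror image, $\omega'\in L$. The proof of Theorem 2 used only that $\omega\in L$, so it applies with $\omega'$ in place of $\omega$.

**Case 2: $s=0$, $t\ge1$.** Then $u\ge1$. If $r\ge1$, write $k^r\beta_m^u=m\,k^{r-1}B_m\beta_m^{u-1}$. So $F_{m,n}$ is $m$ times the sum with $(r,s,u)$ replaced by $(r-1,1,u-1)$. The number $r+s+t$ is unchanged and Case 1 applies. If $r=0$, then $t$ is odd. By (5), $\beta_mB_n=\frac mkB_mB_n=2mkH\omega$, so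
$$\frac{F_{m,n}}H=\sum_{k\ge1}2mk\,\beta_m^{u-1}\beta_n^vB_n^{t-1}\omega=m\,\Lambda_1\bigl(\beta_m^{u-1}\beta_n^vB_n^{t-1}\omega\bigr).$$
Since $t-1$ is even, the argument lies in $L$ by (8), its mirror image and Lemma A. By (4), $m\Lambda_1(L)\subset\mathbb Z$.

**Case 3: $t=0$, $s\ge1$.** This is Case 2 with the roles of $m$ and $n$ exchanged; it uses $n\Lambda_1(L)\subset\mathbb Z$.

**Case 4: $s=t=0$.** Then $u,v\ge1$, and $r$ is odd, so $r\ge1$. As in Case 2, $F_{m,n}$ is $m$ times the sum with $(r,s,u)$ replaced by $(r-1,1,u-1)$. That sum has $s=1$, $t=0$ and the same parity, so Case 3 applies.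

**Proof of Theorem 3(b) and of the equivalence.** Here $H(2,2)=3$, $(B_{2,1},B_{2,2})=(2,1)$ and $(\beta_2(1),\beta_2(2))=(4,1)$, and the terms with $k\ge3$ vanish. If $r+s+t$ is even,
$$F_{2,2}=2^{s+t}4^{u+v}+2^r\equiv(-1)^{s+t}+(-1)^r=\pm2\not\equiv0\pmod3 .$$
With (a), this shows that $H(m,n)\mid F_{m,n}$ for all $m,n$ exactly when $r+s+t$ is odd.

**The constant.** For $m=n=1$ the only term is $k=1$ and $F_{1,1}=1$, while $\frac{(2m)!(2n)!}{m!\,n!\,(m+n)!}=2$. If a constant $c>0$ in place of $\frac12$ is to give integer quotients, then $\frac1{2c}\in\mathbb Z$, so $c\le\frac12$. $\blacksquare$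

## 9. When $H$ is the exact common divisor, and when it is not

**Proposition 4.** If $\min(m,n)\le2$, then $H(m,n)$ is exactly the gcd of all the sums in Theorem 2, taken over all $(r,s,t)$ with $s,t\ge1$, $r\ge0$ and $r+s+t$ odd.

*Proof.* By Theorem 2 all sums are integer multiples of $H$. So it suffices to find quotients with gcd $1$: an integer combination of the corresponding sums is then equal to $H$. By symmetry let $m\le2$.

**Case $m=1$.** Here $H(1,n)=\frac{(2n)!}{n!\,(n+1)!}=B_{n,1}$, and the sum is $B_{n,1}^t$. With $(r,s,t)=(1,1,1)$ the quotient is $1$.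

**Case $m=2$.** Here $H=\frac{6\,(2n)!}{n!\,(n+2)!}$, so
$$B_{n,1}=\frac{(2n)!}{n!\,(n+1)!}=\frac{n+2}6H,\qquad B_{n,2}=\frac{2(n-1)\,(2n)!}{n!\,(n+2)!}=\frac{n-1}3H .$$
For $t=1$ the sum is
$$2^sB_{n,1}+2^rB_{n,2}=H\cdot\frac{2^{s-1}(n+2)+2^r(n-1)}3 .$$
The choice $(r,s)=(1,1)$ gives the quotient $\frac{3n}3=n$, and $(r,s)=(0,2)$ gives $\frac{3n+3}3=n+1$. In both cases $r+s+t=3$ is odd. The quotients $n$ and $n+1$ are coprime. $\square$

**Exactness can fail for larger $m,n$.** Take $m=n=5$, where $H=126$ and the row is $(42,48,27,8,1)$. Let $a=s+t\ge2$ with $r+a$ odd. Modulo $4$ the terms with $k=1,2,4$ vanish, since $42^a$, $48^a$ and $8^a$ are divisible by $4$. The sum is therefore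
$$\equiv3^r27^a+5^r\equiv3^{r+a}+1\equiv0\pmod4,$$
because $27\equiv3$, $5\equiv1$ and $r+a$ is odd. Being divisible by $126$ and by $4$, every sum is divisible by $252=2H$.

**A third row cannot be inserted.** We have $H(3,3)=10$, and row $2$ is $(2,1,0)$, row $3$ is $(5,4,1)$. For $r\ge0$ and $x,a\ge1$,
$$\sum_kk^rB_{2,k}^{\,x}B_{3,k}^{\,a}=2^x5^a+2^r4^a\equiv2^r(-1)^a\not\equiv0\pmod5 .$$
So an additional factor $B_{2,k}^{\,x}$ destroys divisibility by $H(3,3)$, for every choice of parities.
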